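# Minimum degree two and Hamilton cycles in the random process on a regular bipartite graph

## 1. Two theorems about hitting times

**Theorem 1.** Let $G=G_n$ be a $d$-regular balanced bipartite graph on $2n$ vertices with $d\ge (n+1)/2$. Then whp $\tau_2(G)=\tau_{\mathcal H}(G)$.

In words: let the edges of $G$ arrive one at a time in uniformly random order. With probability tending to $1$, the edge that gives the last deficient vertex its second edge also completes a Hamilton cycle.

Theorem 1 will follow from a characterisation. For a $d$-regular balanced bipartite graph $G$ with parts $X,Y$, $|X|=|Y|=n$, let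
$$\Lambda(G)=\min\{e_G(A,Y\setminus B): A\subset X,\ B\subset Y,\ 0<|A|=|B|<n\}.\tag{1}$$

**Theorem 2.** There is an absolute constant $\nu>0$ such that for every sequence of $d$-regular balanced bipartite graphs $G=G_n$ on $2n$ vertices with $d\ge(\frac12-\nu)n$:
$$\tau_2(G)=\tau_{\mathcal H}(G)\ \text{ whp}\iff \Lambda(G)\,\frac{\log n}{n}\to\infty .$$

Now the vocabulary. A *balanced bipartite graph on $2n$ vertices* is a bipartite graph with both parts of size $n$.

**Definition (process and hitting times).** Let $(e_1,\dots,e_{|E(G)|})$ be a uniformly random ordering of $E(G)$, let $G_0$ be the empty graph on $V(G)$ and $G_{i+1}=G_i\cup\{e_{i+1}\}$. For a monotone increasing property $\mathcal P$ (closed under isomorphism and under adding edges), $\tau(\mathcal P)$ is the least $t$ with $G_t\in\mathcal P$. We write $\tau_2(G)$ for the property of having minimum degree at least $2$ and $\tau_{\mathcal H}(G)$ for Hamiltonicity (with $\tau_{\mathcal H}=\infty$ if $G$ is not Hamiltonian).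

A Hamilton cycle gives every vertex degree $2$, so always $\tau_{\mathcal H}\ge\tau_2$. The theorems say when the inequality is whp an equality. Here "whp" means with probability tending to $1$ as $n\to\infty$, for any sequence $G=G_n$ as in the statement. If a sequence is split into two subsequences, it is enough to prove a whp statement along each of them.

The problem is taken from Yiting Wang, "On the hitting time of Hamiltonicity in bipartite Dirac graphs", arXiv:2606.11992 (2026). Three known facts surround it; none is used below. Moon–Moser: for $n\ge2$, every balanced bipartite graph on $2n$ vertices with minimum degree at least $(n+1)/2$ is Hamiltonian. For every fixed $\varepsilon'\in(0,1/2]$, minimum degree at least $(1/2+\varepsilon')n$ implies $\tau_2=\tau_{\mathcal H}$ whp. Without regularity, for every odd $n=2m+1$ there is a balanced bipartite graph on $2n$ vertices with minimum degree $(n+1)/2$ for which $\Pr(\tau_2<\tau_{\mathcal H})$ is bounded away from $0$.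

The parameter $\Lambda$ measures cuts. If $|A|=|B|$ in a $d$-regular graph, then
$$e_G(A,Y\setminus B)=d|A|-e_G(A,B)=d|B|-e_G(A,B)=e_G(X\setminus A,B).\tag{2}$$
So the cut around $A\cup B$ carries equally many edges in its two "directions". A Hamilton cycle is itself $2$-regular and connected, so it must use at least one edge from $A$ to $Y\setminus B$. If those edges are so few that none has arrived at time $\tau_2$, there is no Hamilton cycle. Theorem 2 says that, near degree $n/2$, this is the only obstruction.

## 2. Small graphs and small cuts

For $n=2$ the hypothesis of Theorem 1 forces $G=C_4$, and $\tau_2=\tau_{\mathcal H}=4$. For $n=3$ we have $d\in\{2,3\}$. If $d=2$, each component is an even cycle with at least two vertices on each side, so $G=C_6$ and both times are $6$. If $G=K_{3,3}$, a spanning subgraph of minimum degree at least $2$ misses at most one edge at each vertex, so the missing edges form a matching. As $K_{3,3}$ minus a perfect matching is $C_6$, again $\tau_2=\tau_{\mathcal H}$ always. For $n=4$ and $d=3$ the graph is $K_{4,4}$ minus a perfect matching, which is the cube. If the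 first eight edges are those of two opposite faces, then $G_8$ is two disjoint $4$-cycles. So $\tau_2=8<\tau_{\mathcal H}$ with positive probability, and the theorem is really an asymptotic statement.

Next, some values of $\Lambda$. In $K_{n,n}$ we have $e(A,Y\setminus B)=j(n-j)$ for $|A|=|B|=j$, so $\Lambda=n-1$. In the cube, $j=1$ gives at least $3-1=2$ edges. For $j=2$ there are $6-e(A,B)\ge2$ edges, with equality for a face. The case $j=3$ is $j=1$ for the complements. So $\Lambda=2$. In two disjoint copies of $K_{m,m}$ one has $\Lambda=0$.

**Step 2.1 (Theorem 2 implies Theorem 1).** We bound $\Lambda$ from below when $d\ge(n+1)/2$. Let $|A|=|B|=j$. Replacing $(A,B)$ by $(X\setminus A,Y\setminus B)$ turns $e_G(A,Y\setminus B)$ into $e_G(X\setminus A,B)$, which is the same number by (2). So we may assume $1\le j\le n/2<d$. Each $x\in A$ has at most $j$ neighbours in $B$, hence $e_G(A,Y\setminus B)\ge j(d-j)$. This is concave in $j$, so on $1\le j\le\lfloor n/2\rfloor$ it is at least $\min\{d-1,\ \lfloor n/2\rfloor(d-\lfloor n/2\rfloor)\}$. Here $d-1\ge(n-1)/2$. Moreover $d-\lfloor n/2\rfloor\ge\frac12$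 is an integer, so it is at least $1$ and the second term is at least $\lfloor n/2\rfloor\ge(n-1)/2$. So $\Lambda(G)\ge(n-1)/2$, thus $\Lambda(G)\log n/n\to\infty$, and Theorem 2 applies. $\square$

**Example (degree $n/2$ is not enough).** Let $n=2m$, $m\ge2$. Take two disjoint copies of $K_{m,m}$ and replace an edge $x_1y_1$ of the first and an edge $x_2y_2$ of the second by $x_1y_2$ and $x_2y_1$. The result is $n/2$-regular. It is Hamiltonian: join a Hamilton path of the first copy from $x_1$ to $y_1$ and one of the second copy from $y_2$ to $x_2$ by the two new edges. Taking for $A,B$ the sides of the first copy, the only edge from $A$ to $Y\setminus B$ is $x_1y_2$, so $\Lambda\le1$. Proposition 3 below shows $\tau_2<\tau_{\mathcal H}$ whp. So $(n+1)/2$ in Theorem 1 cannot be replaced by $n/2$, even for Hamiltonian $G$.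

## 3. Random times and the necessity of the cut condition

Throughout, $L=\log n$, and $n$ is sufficiently large. We fix the constants
$$\eta=10^{-5},\quad \gamma=\eta^3=10^{-15},\quad \omega=\tfrac{\gamma}{2},\quad \lambda=\Big(\frac{\omega}{1000}\Big)^2,\quad \xi=\Big(\frac{\lambda}{10}\Big)^4,\quad \nu=\xi,\quad \sigma=41\xi .$$
Thus $\sqrt\lambda=\omega/1000$, $\sqrt\xi=\lambda^2/100$, $\xi^{1/4}=\lambda/10$. The graph $G$ is always $d$-regular with $d\ge(\frac12-\nu)n\ge0.49n$.

**Step 3.1 (times instead of an ordering).** This step gives us independence. Let the edges have independent uniform times $U_e\in[0,1]$; the order of the times is a uniformly random ordering. Put $G(p)=\{e:U_e\le p\}$, $G^*=G_{\tau_2}$, and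
$$p_1=\frac{0.9L}{d},\qquad p_2=\frac{2L}{d}\le\frac{5L}{n},\qquad p_0=\frac{\varepsilon L}{d},$$
where $\varepsilon\in(0,0.1]$ is a constant chosen later. In particular $p_0\le p_1$.

**Step 3.2 (a sandwich).** We trap the random graph $G^*$ between two graphs with independent edges: whp
$$G(p_1)\subset G^*\subset G(p_2).\tag{3}$$
For $x\in X$, the events "$x$ is isolated in $G(p_1)$" are independent (different $x$ have disjoint edge sets) and each has probability $(1-p_1)^d\ge\frac12n^{-0.9}$. So no $x$ is isolated with probability at most $(1-\frac12n^{-0.9})^n\le\exp(-n^{0.1}/2)\to0$. If some vertex is isolated, $G(p_1)$ precedes $G^*$ in the process. On the other side, the expected number of vertices of degree at most $1$ in $G(p_2)$ is at most $2n(1-p_2)^{d-1}(1+dp_2)=O(L/n)$, so whp $G(p_2)$ has minimum degree at least $2$. $\square$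

**Proposition 3 (necessity in Theorem 2).** If $\Lambda(G)L/n\le C$ along a subsequence, then $\Pr(\tau_2<\tau_{\mathcal H})\ge e^{-10C}-o(1)$ along it. If $\Lambda(G)L/n\to0$, then $\Pr(\tau_2<\tau_{\mathcal H})\to1$.

*Proof.* Let $A,B$ attain $\Lambda(G)$. A subgraph with no edge between $A$ and $Y\setminus B$ is not Hamiltonian: the $2|A|$ cycle edges at $A$ would all go to $B$ and use up all $2|B|$ edge-incidences at $B$, so the cycle would not leave $A\cup B\ne V(G)$. Now
$$\Pr\big(G(p_2)\cap E_G(A,Y\setminus B)=\emptyset\big)=(1-p_2)^{\Lambda(G)}\ge e^{-2p_2\Lambda(G)}\ge e^{-10\Lambda(G)L/n}.$$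
By (3), $G_{\tau_2}\subset G(p_2)$ whp, so the probability that $G_{\tau_2}$ is not Hamiltonian is at least $e^{-10\Lambda(G)L/n}-o(1)$. Both statements follow. $\square$

If $\Lambda L/n\not\to\infty$, some subsequence has $\Lambda L/n$ bounded, so $\tau_2=\tau_{\mathcal H}$ does not hold whp. What remains is sufficiency.

**Definition (extremal).** $G$ is *extremal* if there are $S_0\subset X$, $T_0\subset Y$ with $|S_0|,|T_0|\ge(\frac12-\gamma)n$ and $e_G(S_0,T_0)\le\gamma n^2$.

The example of Section 2 is extremal: $S_0$ is the $X$-side of the first copy, $T_0$ the $Y$-side of the second, and $e(S_0,T_0)=1$. If $d\ge(\frac12+4\gamma)n$, then $G$ is not extremal, because for $S_0,T_0$ of the required size $e(S_0,T_0)\ge|S_0|(d-n+|T_0|)\ge(\frac12-\gamma)3\gamma n^2>\gamma n^2$.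

Splitting the sequence, it suffices to treat sequences of non-extremal graphs (Section 6, where no condition on $\Lambda$ is needed) and sequences of extremal graphs with $\Lambda L/n\to\infty$ (Sections 7–9).

## 4. Vertices of low degree and the distribution of edges

The main danger at time $\tau_2$ is vertices with very few edges. We isolate them and show that they are rare and far apart. In Section 7 we shall want to look at some edges first, so the definition allows for conditioning.

**Definition (SMALL).** Let $E_{tt}$ be a fixed (deterministic) set of edges of $G$ and $\mathcal F=\sigma(U_e:e\in E_{tt})$. Let each vertex $v$ have an $\mathcal F$-measurable set $D(v)\subset N_G(v)$ with $|D(v)|\ge0.97d$, such that no edge $vu$ with $u\in D(v)$ is in $E_{tt}$. Let $\delta\le10^{-3}$ be a positive constant. Call $v$ *SMALL* if $|N_{G(p_1)}(v)\cap D(v)|<\delta L$.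

In Section 6 we take $E_{tt}=\emptyset$ and $D(v)=N_G(v)$. Then a vertex has on average $0.9L$ edges in $G(p_1)$, and it is SMALL if it has fewer than $\delta L$; for instance every isolated vertex of $G(p_1)$ is SMALL. Write $N_2^*(S)=N_{G(p_2)}(S)$.

**Chernoff bound.** If $mp\ge M\ge x>0$, then
$$\Pr(\mathrm{Bin}(m,p)\le x)\le e^{-M}\Big(\frac{eM}{x}\Big)^x.\tag{4}$$
*Proof.* With $t=x/M\le1$, $\Pr(\mathrm{Bin}\le x)\le t^{-x}\,\mathbb E\,t^{\mathrm{Bin}}\le t^{-x}e^{-mp(1-t)}\le (M/x)^xe^{-M+x}$. $\square$

**Step 4.1 (a vertex is unlikely to be SMALL).** Conditionally on $\mathcal F$, the edges from $v$ to $D(v)$ are independent of $\mathcal F$. Even after disregarding up to two given edges at $v$, the mean number of $G(p_1)$-neighbours in $D(v)$ is at least $(0.97d-2)p_1\ge0.86L$. The function $\delta\mapsto\delta\log(0.86e/\delta)$ is increasing for $\delta\le10^{-3}$, and $10^{-3}\log(0.86e\cdot10^3)<0.008$. So (4) gives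
$$\Pr(v\text{ is SMALL}\mid\mathcal F)\le n^{-0.85},\tag{5}$$
and the same bound holds for the larger, *relaxed* event that $v$ has fewer than $\delta L$ such neighbours when up to two given edges at $v$ are disregarded.

**(A0)** Whp $|\mathrm{SMALL}|\le n^{0.2}$ and $\Delta(G(p_2))\le20L$.

*Proof.* The mean of $|\mathrm{SMALL}|$ is at most $2n^{0.15}$; use Markov. A degree in $G(p_2)$ has mean $2L$, and it exceeds $20L$ with probability at most $(2e/20)^{20L}\le n^{-26}$. $\square$

**(A1)** Whp any two SMALL vertices are at distance greater than $4$ in $G(p_2)$, and no SMALL vertex lies on a $4$-cycle of $G(p_2)$.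

*Proof.* Take a path $v_0\dots v_r$ in $G$, $1\le r\le4$. Disregard at $v_0$ and $v_r$ the path edges and the possible edge $v_0v_r$: at most two edges at each end. Conditionally on $\mathcal F$, the statuses of the path edges outside $E_{tt}$, the relaxed SMALL event for $v_0$ and the one for $v_r$ depend on disjoint sets of edges outside $E_{tt}$, so they are independent. The statuses of path edges in $E_{tt}$ are $\mathcal F$-measurable. Averaging over $\mathcal F$, the probability that the path lies in $G(p_2)$ and both ends are SMALL is at most $p_2^rn^{-1.7}$. There are at most $2nd^r$ such paths, and $\sum_{r\le4}2n(dp_2)^rn^{-1.7}=\sum_{r\le 4}2n(2L)^rn^{-1.7}\to0$. For $4$-cycles through $v$, disregard the two cycle edges at $v$; there are at most $2n\cdot d^2\cdot n$ choices, and the expected number is at most $2n\cdot d^2\cdot n\cdot p_2^4n^{-0.85}=O(L^4n^{-0.85})$. $\square$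

We use (A1) through these consequences. Every vertex has at most one SMALL $G(p_2)$-neighbour. SMALL vertices are pairwise non-adjacent in $G(p_2)$ and have disjoint $G(p_2)$-neighbourhoods. If $v$ is not SMALL, at most one $G(p_2)$-neighbour of $v$ lies in $N_2^*(\text{SMALL vertices on the side of }v)$. Indeed such a SMALL vertex is within distance $2$ of $v$, so there is at most one of them, and it has at most one common neighbour with $v$, as two would give a $4$-cycle.

**(A2)** For every fixed $\theta>0$, whp: for all $U$ in one part and $W$ in the other with $1\le|U|\le n/L$ and $|W|\le|U|L^{1/4}$, we have $e_{G(p_2)}(U,W)\le\theta|U|L$.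

*Proof.* Let $u=|U|$. Enlarging $W$, we may take $|W|=w=\lfloor uL^{1/4}\rfloor\ge u$. Let $k=\lceil\theta uL\rceil$. Since $\binom nu\binom nw\le(en/u)^{2w}$, the failure probability for given $u$ is at most
$$2\Big(\frac{en}u\Big)^{2w}\Big(\frac{e\,uw\,p_2}{k}\Big)^k\le2\Big(\frac{en}u\Big)^{2w}\Big(\frac{5e}{\theta}\cdot\frac{uL^{1/4}}{n}\Big)^k .$$
As $u/n\le1/L$, the last bracket is at most $\frac{5e}{\theta}L^{-1/4}(u/n)^{1/2}\le(u/n)^{1/2}$. Also $\log(en/u)\le2\log(n/u)$. So the bound is at most
$$2\exp\Big(\big(4uL^{1/4}-\tfrac\theta2uL\big)\log\tfrac nu\Big)\le2\exp\big(-\tfrac\theta4uL\log L\big).$$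
Sum over $u\ge1$. $\square$

**(A3)** Let $c_0>0$ be a constant, $V'\subset V(G)$, and $D'(v)\subset N_G(v)$ with $|D'(v)|\ge c_0n$ for $v\in V'$. Then whp, for all $U\subset V'$ inside one part with $n/L\le|U|\le c_0n/8$, $\big|\bigcup_{u\in U}(N_{G(p_0)}(u)\cap D'(u))\big|\ge3|U|$. The same holds conditionally on $\mathcal F$ if $V',D'$ are $\mathcal F$-measurable and no edge $vu$ with $v\in V'$, $u\in D'(v)$ is in $E_{tt}$.

*Proof.* Otherwise some $W$ with $|W|=3|U|$ contains the union, so at least $|U|(c_0n-3|U|)\ge c_0n|U|/2$ edges of $G$ are absent from $G(p_0)$. For $|U|=u$ the probability of this is at most $2(en/u)^{4u}e^{-p_0c_0nu/2}\le2\exp(4u\log(eL)-\varepsilon c_0uL/2)$, using $n/u\le L$ and $d\le n$. Sum over $u\ge n/L$. $\square$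

**(A4)** For every fixed $\mu>0$, whp every $A\subset X$, $B\subset Y$ with $e_G(A,B)\ge\mu n^2$ span an edge of $G(p_0)$.

*Proof.* The failure probability is at most $4^n(1-p_0)^{\mu n^2}\le4^ne^{-\varepsilon\mu nL}$. $\square$

**Step 4.2 (counting sparse subgraphs).** We shall take union bounds over all possible sparse subgraphs $R\subset G(p_2)$; this step computes their cost. For fixed $\varepsilon_*\in(0,1)$,
$$\sum_{R\subset G,\ e(R)\le\varepsilon_*nL}p_2^{e(R)}\le\sum_{m\le\varepsilon_*nL}\Big(\frac{e\,nd\,p_2}{m}\Big)^m\le n^2\Big(\frac{2e}{\varepsilon_*}\Big)^{\varepsilon_*nL}=e^{(\varepsilon_*\log(2e/\varepsilon_*)+o(1))nL},\tag{6}$$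
because $ndp_2=2nL$ and $(2enL/m)^m$ increases for $m\le2nL$ (the term $m=0$ is read as $1$).

## 5. Good paths and rotations

**Definition (good path, rotation).** Let $H$ be a bipartite graph with equal parts. A path $P$ in $H$ is *good* if it has an even number ($\ge2$) of vertices and $H-V(P)$ has a perfect matching or is empty. For a path with fixed first vertex $a$ and last vertex $v$, a *rotation* uses an edge $vu$ with $u$ on the path and replaces $uu^+$ by $uv$, where $u^+\ne v$ is the successor of $u$. The new last vertex is $u^+$.

In the path $1\,2\,3\,4\,5\,6$ viewed as a graph, the path $3\,4$ is good but $2\,3$ is not, since vertex $1$ becomes isolated. If we add the edge $63$, rotating $1\,2\,3\,4\,5\,6$ with it gives $1\,2\,3\,6\,5\,4$, with new end $4$.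

Good paths solve a bipartite difficulty: a longest path may leave a remainder that cannot be absorbed two vertices at a time. With a matching in reserve, leaving the path always gains two vertices.

**Lemma 4.** Let $H$ be connected with a perfect matching, and let $P$ be a longest good path of $H$.

(a) Let $H'\supseteq H$ on $V(H)$ (with the same parts). If $H'$ contains a cycle with vertex set $V(P)$, or a path with vertex set $V(P)$ one of whose ends has an $H'$-neighbour outside $V(P)$, then $H'$ is Hamiltonian or has a good path longer than $P$.

(b) Suppose $|N_H(U)|\ge2|U|$ for all $U$ inside one part with $1\le|U|\le k$, where $k\ge1$ is an integer. Let $Q$ be a path in $H$ with $V(Q)=V(P)$ and an end $a$. Then the set $\mathcal E$ of ends $\ne a$ of paths obtainable from $Q$ by sequences of rotations fixing $a$ (including $Q$ itself) has $|\mathcal E|>k$.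

*Proof of (a).* Let $M$ be a perfect matching of $H-V(P)$. In the path case let the end be adjacent to $w\notin V(P)$ and $ww'\in M$; append $w,w'$. In the cycle case, if $V(P)=V(H)$ then $H'$ is Hamiltonian. Otherwise connectivity gives $uv\in E(H)$ with $u\in V(P)$, $v\notin V(P)$; let $vv'\in M$. Delete a cycle edge at $u$ and append $v,v'$ after $u$. In both cases the new path has an even number of vertices, and the rest is matched by $M$ minus one edge.

*Proof of (b).* As $|V(Q)|$ is even, all vertices of $\mathcal E$ lie in the part not containing $a$. No vertex of $\mathcal E$ has an $H$-neighbour outside $V(P)$: otherwise $V(P)\ne V(H)$, and (a) with $H'=H$ gives a longer good path, or a Hamilton cycle of $H$ and hence a Hamilton path, which is again a longer good path. So $N_H(\mathcal E)\subset V(P)$.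

We claim that every $u\in N_H(\mathcal E)$ has a $Q$-neighbour in $\mathcal E$. Suppose not, and let $u$ be adjacent to $b'\in\mathcal E$, the end of a path $Q'$ obtained by rotations. Each rotation deletes an edge $\{w,w^+\}$ with $w$ in the part of $a$ and $w^+\in\mathcal E$. As $u$ is in the part of $a$, deleting a $Q$-edge at $u$ would mean $w=u$ and put the other end of that $Q$-edge into $\mathcal E$. So no $Q$-edge at $u$ is ever deleted, and $u$ has the same neighbours on $Q'$ as on $Q$ (two, or one if $u=a$; $u$ is never the last vertex). The successor of $u$ on $Q'$ is either $b'$ or becomes an end after the rotation with $b'u$. So it lies in $\mathcal E$, and it is a $Q$-neighbour of $u$, a contradiction.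

Thus $N_H(\mathcal E)$ is contained in the set of $Q$-neighbours of $\mathcal E$. The original end $b\in\mathcal E$ of $Q$ has only one $Q$-neighbour, so $|N_H(\mathcal E)|\le2|\mathcal E|-1$. If $|\mathcal E|\le k$ this contradicts the hypothesis. $\square$

## 6. Non-extremal graphs

In this section $G$ is non-extremal, $E_{tt}=\emptyset$ and $D(v)=N_G(v)$. Let $c_*=0.1\xi^2$, choose $\varepsilon_*\in(0,10^{-3})$ with $\varepsilon_*\log(2e/\varepsilon_*)\le c_*/2$, and set $\varepsilon=\delta=\varepsilon_*/16$.

### 6.1 A sparse starting graph inside $G^*$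

**Definition (nice).** A spanning subgraph $R\subset G$ is *nice* if it is connected, has a perfect matching, and $|N_R(U)|\ge2|U|$ for all $U$ inside one part with $1\le|U|\le n/20$.

For instance $K_{n,n}$ (as $G=R$) is nice for $n\ge2$, while a Hamilton cycle of $G$ is not when $n\ge40$: two vertices at distance two have only three neighbours.

Let $R_0$ consist of $G(p_0)$, of $\lceil\delta L\rceil$ edges of $G(p_1)$ at each non-SMALL vertex, and of two edges of $G^*$ at each SMALL vertex.

**Lemma 5.** Whp $R_0\subset G^*$, $e(R_0)\le\frac12\varepsilon_*nL$, and every $R$ with $R_0\subset R\subset G(p_2)$ is nice.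

*Proof.* The inclusion follows from (3). As $e(G(p_0))$ has mean $\varepsilon nL$, whp $e(R_0)\le2\varepsilon nL+2\delta nL+O(n)\le\frac12\varepsilon_*nL$. Now assume (3) and (A0)–(A4), for the parameters used below.

**Step 6.1 (expansion).** Let $U=U_s\cup U_b$, SMALL and non-SMALL vertices, $1\le|U|\le n/20$. Suppose first $1\le|U_b|\le n/L$. By the consequences of (A1), each $v\in U_b$ has at least $\delta L-1$ $R_0$-neighbours outside $N_2^*(\text{SMALL on its side})$. If $W$ is the set of all these neighbours, then $e_{G(p_2)}(U_b,W)\ge|U_b|(\delta L-1)>\frac\delta2|U_b|L$. By (A2) with $\theta=\delta/2$, $|W|>|U_b|L^{1/4}\ge2|U_b|$. The neighbourhoods of the vertices of $U_s$ are disjoint, avoid $W$, and contain at least two $R_0$-neighbours each. So $|N_R(U)|\ge2|U_b|+2|U_s|$. If $|U_b|>n/L$, then (A3) with $c_0=0.49$, $D'(v)=N_G(v)$ (note $0.49/8>1/20$) gives $|N_R(U)|\ge3|U_b|\ge2|U|$, as $|U_s|\le n^{0.2}$. If $U_b=\emptyset$, the disjoint neighbourhoods suffice.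

**Step 6.2 (perfect matching).** We use Hall's theorem: if there is no perfect matching, some $U$ in one part has $|N_R(U)|<|U|$. If $|U|>(n+1)/2$, replace $U$ by a subset of size $n-|U|+1$ of the complement of $N_R(U)$ in the other part; that complement is large enough, and the neighbourhood of the new set avoids $U$, so it has size at most $n-|U|$. So we may assume $|U|\le(n+1)/2$, and by expansion $|U|>n/20$. Let $T$ be the complement of $N_R(U)$ in the other part. Then $|T|\ge n-|U|+1\ge(n+1)/2$ and $e_R(U,T)=0$. If $|U|\le(\frac12-\frac\gamma2)n$, each vertex of $U$ has at least $d-|N_R(U)|\ge d-|U|$ $G$-neighbours in $T$, so $e_G(U,T)\ge\frac n{20}(\frac\gamma2-\nu)n\ge\gamma n^2/80$. Otherwise non-extremality gives $e_G(U,T)>\gamma n^2$. Both contradict (A4) with $\mu=\gamma/80$, as $G(p_0)\subset R$.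

**Step 6.3 (connectivity).** If $R$ is disconnected, some component, balanced by the perfect matching, has sides $A\subset X$, $B\subset Y$ with $1\le|A|=|B|\le n/2$. As $|N_R(A)|\le|A|$, expansion gives $|A|>n/20$. There are no $R$-edges between $A$ and $Y\setminus B$, and $|Y\setminus B|\ge n/2$. If $|A|\le(\frac12-\frac\gamma2)n$, then $e_G(A,Y\setminus B)\ge|A|(d-|A|)\ge\gamma n^2/80$; otherwise non-extremality gives more than $\gamma n^2$. Again this contradicts (A4). $\square$

### 6.2 Counting pairs of ends, and the loss at degree $n/2$

Suppose $R$ is nice and not Hamiltonian, with longest good path $P$. The natural plan is to rotate. Fix one end and obtain more than $n/20$ other ends $y\in Y$; for each $y$, rotate again with $y$ fixed and obtain a set $S$ of more than $n/20$ ends $x\in X$. Any edge $xy$ closes a cycle on $V(P)$ and makes progress by Lemma 4(a). If $G$ were complete bipartite, there would be at least $n^2/400$ candidate edges, and $G(p_1)$ would contain one of them except with probability $e^{-cnL}$, which beats the union bound (6). But only half of the pairs are edges of $G$. The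 set $S$ may well be disjoint from $N_G(y)$, since it only has size about $n/20$.

A sensible repair is to spend some random edges on rotations too. We shall see that one round enlarges $S$ to a set $E$ of ends with $|E|\ge d-\sigma n$. Then $|N_G(y)\cap E|\ge d+|E|-n\ge2d-n-\sigma n$. When $d\ge(\frac12+\lambda)n$ this is linear in $n$ and the plan succeeds. When $d$ is about $n/2$, the bound is negative: $E$ could be almost exactly the complement of $N_G(y)$. This is where simple counting stops.

The way past this point is to ask what it would mean if further rounds did not help. Then nearly all rotations from ends in $E$ would lead back into $E$, and $|E|\approx d$. This pins down neighbourhoods: up to a small error, $N_G(x)$ is the set of predecessors of $E$ along the path ending at $x$. A rotation shifts predecessors in a controlled way. Measured by symmetric difference, the neighbourhoods of vertices of $E$ will lie approximately on a line segment with the current end of the path at one end of the segment. But nearly every vertex of $E$ can play the role of the current end, and a point in the middle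 of a long segment cannot also be at its end. If the segment is short, almost all vertices of $E$ have almost the same neighbourhood, and $G$ is extremal.

### 6.3 Four extra edges suffice

**Lemma 6.** Let $R\subset G$ be nice and not Hamiltonian. With probability at least $1-e^{-c_*nL}$ there is $F\subset G(p_1)\setminus R$, $|F|\le4$, such that $R\cup F$ is Hamiltonian or has a good path longer than the longest good path of $R$.

**Step 6.4 (Lemma 6 finishes the non-extremal case).** For fixed $R$, the event of Lemma 6 depends only on edges outside $R$, so it is independent of $\{R\subset G(p_2)\}$. By (6), the probability that it fails for some nice non-Hamiltonian $R\subset G(p_2)$ with $e(R)\le\varepsilon_*nL$ is at most $e^{(c_*/2+o(1)-c_*)nL}\to0$. So whp we may start with $R_0$ and repeatedly add such sets $F\subset G(p_1)\subset G^*$. Each step produces a Hamiltonian graph or increases the length of a longest good path, so after at most $n+1$ steps, with at most $4(n+1)$ added edges, we have a Hamiltonian subgraph of $G^*$. All intermediate graphs lie between $R_0$ and $G(p_2)$, so they are nice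 by Lemma 5, and they have at most $\varepsilon_*nL$ edges. Hence whp $\tau_{\mathcal H}\le\tau_2$.

### 6.4 The hitting step

We now prove Lemma 6.

**Step 6.5 (four rounds).** To reveal $G(p_1)\setminus R$ gradually, let $\Gamma_1,\dots,\Gamma_4$ be independent random subsets of $E(G)\setminus R$, each edge included with probability $q$, where $(1-q)^4=1-p_1$. Then $q\ge p_1/4\ge0.2L/n$, and $\bigcup\Gamma_i$ is distributed as $G(p_1)\setminus R$. "Success" means that the desired $F\subset\bigcup\Gamma_i$ exists.

**Step 6.6 (the paths we start from).** Let $P$ be a longest good path of $R$, with ends $a\in X$, $b\in Y$; here and below all choices are made by a fixed rule. By Lemma 4(b) with $k=\lfloor n/20\rfloor$, rotating with $a$ fixed gives more than $n/20$ ends $y\in Y$. In particular $|V(P)|\ge4$. Fix such a $y$ and a path in $R$ from $y$ to $a$ with vertex set $V(P)$. Rotating with $y$ fixed gives a set $S\subset X$ of ends, $|S|>n/20$, each $x\in S$ with a path $Q_x\subset R$ from $y$ to $x$, $V(Q_x)=V(P)$.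

For a path $Q$ in $G$ from $y$ to $x\in X$ with $V(Q)=V(P)$, let $s_Q:Y\cap V(P)\to X\cap V(P)$ be the successor map. It is a bijection, since $Q$ starts in $Y$ and ends in $X$. For $w\in N_G(x)\cap V(P)$ let $Q*w$ be the path obtained by rotation with $xw$; it ends at $s_Q(w)$, and $Q*w=Q$ if $s_Q(w)=x$. For example, if $Q=y\,x_1\,y_2\,x_2\,y_3\,x$ and $w=y_2$, then $s_Q(w)=x_2$ and $Q*w=y\,x_1\,y_2\,x\,y_3\,x_2$.

**Lemma 7 (hitting step).** Let $c\in\{1,2,3\}$. Let $T\subset X\cap V(P)$, paths $Q_x$ ($x\in T$) in $G$ from $y$ to $x$ on $V(P)$, and a set $\mathcal K$ of pairs $(x,w)$ with $x\in T$, $w\in N_G(x)\cap V(P)$ be determined by $R$ and $\Gamma_1,\dots,\Gamma_{c-1}$. Let each $Q_x$ use at most $c-1$ edges outside $R$, all in $\Gamma_1\cup\dots\cup\Gamma_{c-1}$. Put $\mathcal K_{x'}=\{(x,w)\in\mathcal K:s_{Q_x}(w)=x'\}$, and call $x'$ *hit* if some $(x,w)\in\mathcal K_{x'}$ has $xw\in R\cup\Gamma_c$; then $x'$ is given the path $Q_x*w\subset R\cup E(Q_x)\cup\{xw\}$. With probability at least $1-e^{-0.15\xi^2nL}$ over $\Gamma_c$, both of the following hold.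

(h1) If $e_G(T,Y\setminus V(P))\ge\xi n^2$, then some edge of $R\cup\Gamma_c$ joins $T$ to $Y\setminus V(P)$. This is success.

(h2) All but at most $\xi n$ of the $x'$ with $|\mathcal K_{x'}|\ge\xi n$ are hit.

Moreover, (h2) implies that at most $2\xi n^2$ pairs $(x,w)\in\mathcal K$ have $s_{Q_x}(w)$ not hit.

*Proof.* If (h1) fails, at least $\xi n^2$ edges outside $R$ miss $\Gamma_c$: probability at most $(1-q)^{\xi n^2}\le e^{-0.2\xi nL}$. If an edge as in (h1) exists, Lemma 4(a) applies to $H=R$ and $H'=R$ plus the at most $c-1$ extra edges of $Q_x$ and this edge, so we have success with $|F|\le3$. For (h2): the sets $\mathcal K_{x'}$ are disjoint, distinct pairs are distinct edges $xw$, and each unhit $x'$ with $|\mathcal K_{x'}|\ge\xi n$ requires at least $\xi n$ edges to miss $\Gamma_c$. A union bound over the set of unhit vertices gives failure probability at most $2^n\big((1-q)^{\xi n}\big)^{\xi n}\le2^ne^{-0.2\xi^2nL}$. The sum of the two bounds is below $e^{-0.15\xi^2nL}$ for large $n$. For the last statement, the $x'$ with $|\mathcal K_{x'}|<\xi n$ contribute at most $n\cdot\xi n$ pairs. Since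 $s_{Q_x}$ is injective, $|\mathcal K_{x'}|\le|T|\le n$, so the at most $\xi n$ remaining unhit $x'$ contribute at most $\xi n\cdot n$. $\square$

We say a hitting step *works* if (h1) and (h2) hold. "No early success" means that all steps below work and none gives success through (h1). This event is determined by $\Gamma_1,\Gamma_2,\Gamma_3$, and on it $e_G(T,Y\setminus V(P))<\xi n^2$ for every $T$ used.

**Step 6.7 (level 1: from $n/20$ ends to $d-\sigma n$ ends).** Apply Lemma 7 with $c=1$, $T=S$, all pairs. Without early success $\sum_{x'}|\mathcal K_{x'}|\ge d|S|-\xi n^2$. If $N$ is the number of $x'$ with $|\mathcal K_{x'}|\ge\xi n$, the sum is at most $N|S|+\xi n^2$, so $N\ge d-2\xi n^2/|S|\ge d-40\xi n$. Hence the set $E$ of hit vertices satisfies $|E|\ge d-41\xi n=d-\sigma n$. Fix the paths $Q_e$ for $e\in E$, with at most one edge outside $R$, and write $s_e=s_{Q_e}$.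

**Step 6.8 (level 2: looking for ends outside $E$).** Call a pair $(e,w)$, $e\in E$, $w\in N_G(e)\cap V(P)$, *bad* if, with $x'=s_e(w)$, at least $\lambda n$ vertices $w'\in N_G(x')$ satisfy $w'\notin V(P)$ or $s_{Q_e*w}(w')\notin E$. In words: after this rotation, many further rotations would leave $E$. Apply Lemma 7 with $c=2$, $T=E$ twice: to all pairs, obtaining the set $T_2^\circ$ of hit vertices, and to the bad pairs, obtaining the set $T_2$ of hit vertices, each $x'\in T_2$ with a path $Q_{x'}=Q_e*w$, $(e,w)$ bad.

**Step 6.9 (level 3: one more rotation from bad pairs).** Apply Lemma 7 with $c=3$, $T=T_2$, all pairs, obtaining the set $T_3$ of hit vertices.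

Put $B(y)=E\cup T_2^\circ\cup T_3$. Each $x\in B(y)$ is the end of a path from $y$ on $V(P)$ using $R$ and at most three further edges.

**Lemma 8.** If there is no early success, then $|N_G(y)\cap B(y)|\ge\lambda n/2$.

**Step 6.10 (Lemma 8 implies Lemma 6).** Over all at most $n$ choices of $y$, all hitting steps work except with probability at most $4n\,e^{-0.15\xi^2nL}$. If all work, then either there is success, or there is no early success for any $y$. In the latter case Lemma 8 gives at least $\frac n{20}\cdot\frac{\lambda n}2$ edges $xy\in G$ with $x\in B(y)$, determined by $R,\Gamma_1,\Gamma_2,\Gamma_3$. With conditional probability at least $1-(1-q)^{\lambda n^2/40}\ge 1-e^{-0.005\lambda nL}$ one of them is in $R\cup\Gamma_4$. As $|V(P)|\ge4$, it is not an edge of the path from $y$ to $x$, so it closes a cycle on $V(P)$ in $R$ plus at most four edges. This is success by Lemma 4(a). The total failure probability is below $e^{-c_*nL}$, since $c_*=0.1\xi^2$ is smaller than both $0.15\xi^2$ and $0.005\lambda$. $\square$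

### 6.5 Neighbourhoods on a line

We prove Lemma 8. Suppose there is no early success but $|N_G(y)\cap B(y)|<\lambda n/2$. Since $B(y)\subset X$ and $|X|=n$, we have $|N_G(y)\cap B(y)|\ge d+|B(y)|-n$.

**Step 6.11 (the reachable ends are stuck in $E$).** We collect five consequences of the assumption, using $2d-n\ge-2\nu n$.

1. $|E|<d+\lambda n$. Otherwise $d+|B(y)|-n\ge2d+\lambda n-n\ge(\lambda-2\nu)n\ge\lambda n/2$.
2. $d<(\frac12+\lambda)n$. Otherwise $d+|B(y)|-n\ge2d-\sigma n-n\ge(2\lambda-\sigma)n\ge\lambda n/2$.
3. $|B(y)\setminus E|<(\lambda-3\sqrt\xi)n$. Otherwise $d+|B(y)|-n\ge2d-\sigma n-n+(\lambda-3\sqrt\xi)n\ge(\lambda-3\sqrt\xi-\sigma-2\nu)n\ge\lambda n/2$.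
4. Fewer than $\lambda n^2$ pairs $(e,w)$, $e\in E$, $w\in N_G(e)$, have $w\notin V(P)$ or $s_e(w)\notin E$. Otherwise exclude at most $\xi n^2$ pairs with $w\notin V(P)$ and at most $2\xi n^2$ pairs with $s_e(w)\notin T_2^\circ$ (Lemma 7). The remaining pairs have $s_e(w)\in T_2^\circ\setminus E$, and each value is taken by at most $n$ pairs. So $|T_2^\circ\setminus E|\ge(\lambda-3\xi)n$, contradicting item 3.
5. There are at most $3\sqrt\xi n^2$ bad pairs. First, $|T_2|<\sqrt\xi n$. Otherwise consider the at least $\lambda n|T_2|$ pairs $(x',w')$, $x'\in T_2$, $w'\in N_G(x')$, with $w'\notin V(P)$ or $s_{Q_{x'}}(w')\notin E$. Exclude at most $\xi n^2$ pairs with $w'\notin V(P)$ and at most $2\xi n^2$ with $s_{Q_{x'}}(w')\notin T_3$. Each value is taken at most $|T_2|$ times, so $|T_3\setminus E|\,|T_2|\ge\lambda n|T_2|-3\xi n^2$ and $|T_3\setminus E|\ge(\lambda-3\sqrt\xi)n$, contradicting item 3. So by (h2) at most $(\sqrt\xi+\xi)n$ vertices $x'$ have at least $\xi n$ bad pairs, and the number of bad pairs is at most $(\sqrt\xi+\xi)n^2+\xi n^2\le3\sqrt\xi n^2$.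

**Step 6.12 (fine ends).** We pass from averages to individual vertices. Call $e\in E$ *fine* if at most $\sqrt\lambda n$ vertices $w\in N_G(e)$ have $w\notin V(P)$ or $s_e(w)\notin E$, and at most $\xi^{1/4}n$ pairs $(e,w)$ are bad. By items 4 and 5, all but at most $\sqrt\lambda n+3\xi^{1/4}n\le2\sqrt\lambda n$ of the $e\in E$ are fine.

**Step 6.13 (neighbourhoods along the path of a fine $e$).** This step computes $N_G(x)$, approximately, for most $x\in E$. Put $\kappa=3\sqrt\lambda$. Fix a fine $e$ and write
$$Q_e=q_1p_1q_2p_2\dots q_kp_k,\qquad q_1=y,\ p_k=e,\qquad \mathcal I=\{i:p_i\in E\}.$$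
As $E\subset V(P)$, $|\mathcal I|=|E|$; moreover $k\in\mathcal I$ and $s_e^{-1}(E)=\{q_i:i\in\mathcal I\}$. Since $e$ is fine, $|N_G(e)\setminus s_e^{-1}(E)|\le\sqrt\lambda n$. So at most $|E|-d+\sqrt\lambda n\le2\sqrt\lambda n$ indices $i\in\mathcal I$ have $q_i\notin N_G(e)$, and $|N_G(e)\triangle s_e^{-1}(E)|\le\kappa n$.

For $i\in\mathcal I$ with $q_i\in N_G(e)$ and $(e,q_i)$ not bad, the rotated path is
$$Q_e*q_i=q_1p_1\dots q_i\,p_k\,q_k\,p_{k-1}\dots p_{i+1}\,q_{i+1}\,p_i .$$
Its successor map sends $q_m\mapsto p_m$ for $m<i$, $q_i\mapsto p_k=e$, and $q_m\mapsto p_{m-1}$ for $m>i$. So the preimage of $E$ is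
$$\Phi_i=\{q_m:m<i,\ m\in\mathcal I\}\cup\{q_i\}\cup\{q_m:m>i,\ m-1\in\mathcal I\},\qquad|\Phi_i|=|E|.\tag{7}$$
Define $\Phi_i$ by (7) for all $i\in\mathcal I$. That the pair is not bad means $|N_G(p_i)\setminus\Phi_i|<\lambda n$. As $|\Phi_i|\le d+\lambda n$, we get $|N_G(p_i)\triangle\Phi_i|\le3\lambda n\le\kappa n$. Also $\Phi_k=s_e^{-1}(E)$. Let $E_e$ consist of $e$ and of all $p_i$, $i\in\mathcal I$, with $q_i\in N_G(e)$ and $(e,q_i)$ not bad. Then
$$e\in E_e\subset E,\quad |E\setminus E_e|\le2\sqrt\lambda n+\xi^{1/4}n\le\kappa n,\quad |N_G(p_i)\triangle\Phi_i|\le\kappa n\ \text{ for }p_i\in E_e.\tag{8}$$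

**Step 6.14 (the sets $\Phi_i$ lie on a line).** Let
$$J(i)=\#\{2\le m\le i:\mathbf 1_{\mathcal I}(m)\ne\mathbf 1_{\mathcal I}(m-1)\}.$$
For $i<j$ in $\mathcal I$ we claim $|\Phi_i\triangle\Phi_j|=J(j)-J(i)$. Compare membership of $q_m$. For $m<i$ both are decided by $\mathbf 1_{\mathcal I}(m)$, and for $m>j$ both by $\mathbf 1_{\mathcal I}(m-1)$. At $m=i$ both contain $q_i$. For $i<m\le j$, membership is $\mathbf 1_{\mathcal I}(m-1)$ in $\Phi_i$ and $\mathbf 1_{\mathcal I}(m)$ in $\Phi_j$, where for $m=j$ we use $j\in\mathcal I$. So the sets differ exactly at the jumps counted by $J(j)-J(i)$.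

For instance, let $k=4$ and $\mathcal I=\{1,2,4\}$. Then $J(1)=J(2)=0$, $J(3)=1$, $J(4)=2$, while $\Phi_1=\Phi_2=\{q_1,q_2,q_3\}$ and $\Phi_4=\{q_1,q_2,q_4\}$, at distance $2=J(4)-J(1)$.

Put $\rho(x,x')=|N_G(x)\triangle N_G(x')|$, and $J_e(p_i)=J(i)$ for $i\in\mathcal I$. As $J$ is nondecreasing, (8) and the triangle inequality give, for every fine $e$,
$$\big|\rho(x,x')-|J_e(x)-J_e(x')|\big|\le2\kappa n\quad(x,x'\in E_e),\qquad J_e(e)=\max_EJ_e=:J_e^{\max}.\tag{9}$$
So $E_e$ lies, up to error $2\kappa n$, on a line segment, and $e$ is at its right end.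

**Step 6.15 (the segment is long).** We show $J_e^{\max}>\omega n$ for each fine $e$; this is where non-extremality enters. Otherwise all $x\in E_e$ satisfy $\rho(x,e)\le(\omega+2\kappa)n$, and so $e_G(E,Y\setminus N_G(e))\le(\omega+2\kappa)n^2+\kappa n^2=(\omega+3\kappa)n^2\le\gamma n^2$, as $3\kappa=0.009\,\omega$ and $\omega=\gamma/2$. But $|E|\ge d-\sigma n\ge(\frac12-\gamma)n$, and by item 2, $|Y\setminus N_G(e)|=n-d\ge(\frac12-\lambda)n\ge(\frac12-\gamma)n$. This contradicts non-extremality.

**Step 6.16 (a middle point that is also an end point).** This step gives the contradiction. Fix a fine $e$ and let $J^{\max}=J_e^{\max}$. The level sets of $J$ on $\{1,\dots,k\}$ are intervals of indices on which $\mathbf 1_{\mathcal I}$ is constant. They are nonempty for each level $0,1,\dots,J^{\max}$, and the value of $\mathbf 1_{\mathcal I}$ alternates with the level. A (closed or half-open) window of length $0.1J^{\max}$ inside $[0,J^{\max}]$ contains at least $0.1J^{\max}-1$ consecutive levels. At least about half of them belong to indices in $\mathcal I$, so $J_e(x)$ lies in the window for at least $0.05J^{\max}-2\ge0.04\,\omega n=40\sqrt\lambda n$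 vertices $x\in E$. There are at most $2\sqrt\lambda n$ non-fine vertices in $E$, and $|E\setminus E_e|,|E\setminus E_f|\le\kappa n$ for fine $f$; and $2\kappa+2\sqrt\lambda=8\sqrt\lambda<40\sqrt\lambda$. So we can choose a fine $f\in E_e$ with $J_e(f)\in(0.45,0.55]J^{\max}$, and then $h,e'\in E_e\cap E_f$ with $J_e(h)\le0.1J^{\max}$ and $J_e(e')>0.9J^{\max}$.

By (9) for $e$,
$$\rho(h,e')\ge0.8J^{\max}-2\kappa n,\qquad \rho(f,h),\ \rho(f,e')\in[0.35J^{\max}-2\kappa n,\ 0.55J^{\max}+2\kappa n].$$
By (9) for $f$, where $f\in E_f$ maximises $J_f$, the values $J_f(h)$ and $J_f(e')$ equal $J_f(f)-\rho(f,h)$ and $J_f(f)-\rho(f,e')$ up to $2\kappa n$ each. So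
$$\rho(h,e')\le|J_f(h)-J_f(e')|+2\kappa n\le|\rho(f,h)-\rho(f,e')|+6\kappa n\le0.2J^{\max}+10\kappa n .$$
Hence $0.6J^{\max}\le12\kappa n$, i.e. $J^{\max}\le20\kappa n=60\sqrt\lambda n=0.06\,\omega n$, contradicting Step 6.15. This proves Lemma 8, hence Lemma 6, and the non-extremal case. $\square$

## 7. Extremal graphs: two clusters and the edges between them

Now $G$ is extremal and $\Lambda(G)L/n\to\infty$. In Sections 7–9 we use
$$\delta=10^{-3},\quad\varepsilon=10^{-4},\quad\varepsilon_*=10^{-3},\quad\zeta=10^{-3}\eta=10^{-8};$$
then $\zeta\log(e\eta/\zeta)\le0.3\eta$ and $\zeta\log(e/\zeta)\le0.04$.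

### 7.1 The partition

For any partition $X=X_1\cup X_2$, $Y=Y_1\cup Y_2$, counting edges at $X_1$ and at $Y_1$ gives
$$e_G(X_1,Y_2)-e_G(X_2,Y_1)=d(|X_1|-|Y_1|).\tag{10}$$
The edges in $(X_1,Y_2)$ and in $(X_2,Y_1)$ are called *cross edges*. For a vertex $v$ let $c(v)$ be the number of cross edges at $v$.

**Step 7.1 (few cross edges, balanced parts).** We choose a partition whose clusters are nearly complete bipartite. Let $S_0,T_0$ witness extremality, and put $X_1=S_0$, $X_2=X\setminus S_0$, $Y_2=T_0$, $Y_1=Y\setminus T_0$. From $d|S_0|\le|S_0||Y_1|+\gamma n^2$ we get $|Y_1|\ge d-2.1\gamma n$, so $|T_0|\le(\frac12+3\gamma)n$; likewise $|S_0|\le(\frac12+3\gamma)n$. By (10), $e(X_2,Y_1)=e(S_0,T_0)+d(|Y_1|-|S_0|)\le\gamma n^2+2\gamma nd\le3\gamma n^2$. So there are at most $4\gamma n^2$ cross edges.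

Now take a partition minimising the number of cross edges among those with all four parts of size in $[0.49n,0.51n]$. The number is still at most $4\gamma n^2$. Then $|Y_1||X_1|\ge e(X_1,Y_1)\ge d|X_1|-4\gamma n^2$ gives $|Y_1|\ge d-9\gamma n$, and similarly for all parts. As $n-d\le d+2\nu n$, all parts have sizes between $(\frac12-10\gamma)n$ and $\min\{(\frac12+10\gamma)n,\ d+10\gamma n\}$, and $d\le0.501n$. Moving one vertex to the other part of its side keeps sizes admissible and changes its number of cross edges from $c(v)$ to $d-c(v)$. So by minimality $c(v)\le d/2$ for every $v$.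

*Cluster $i$* is $X_i\cup Y_i$, and its vertices have *own cluster* $i$. Let
$$s=|X_1|-|Y_1|=|Y_2|-|X_2|,\qquad a=e(X_1,Y_2),\qquad b=e(X_2,Y_1).$$
Swapping the indices $1,2$ if necessary, we assume $s\ge0$. By (10), $a=b+ds$. If $s\ge1$, then $a\ge d$. If $s=0$, then $a=b\ge\Lambda(G)$ (take $A=X_1$, $B=Y_1$), so $aL/n\to\infty$ along those $n$. This is the only use of the hypothesis on $\Lambda$.

### 7.2 How a Hamilton cycle crosses, and where a plain matching fails

Apply (10) to a Hamilton cycle $C$ instead of $G$, with $d$ replaced by $2$:
$$e_C(X_1,Y_2)-e_C(X_2,Y_1)=2s .$$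
So a Hamilton cycle must use at least $2s$ edges of direction $(X_1,Y_2)$, and at least two cross edges in total. The first plan is: take $2s$ disjoint edges of $G^*$ in $(X_1,Y_2)$ (or one in each direction when $s=0$), and complete inside the two clusters, which are almost complete.

**Example (the plan works).** Let $n=2m+1$, $|X_1|=|Y_2|=m+1$, $|Y_1|=|X_2|=m$. Make each cluster complete bipartite and add a perfect matching between $X_1$ and $Y_2$. This graph is $(m+1)$-regular with $d=(n+1)/2$. Here $s=1$, $a=d$, $b=0$, and a Hamilton cycle uses exactly two of the $m+1$ cross edges.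

**Example (the plan finds no edges).** Let $N$ be even, $|X_1|=|Y_2|=N+1$, $|Y_1|=|X_2|=N$, $n=2N+1$, $d=N$. In cluster 1 let $x,x'\in X_1$ be adjacent to complementary halves of $Y_1$, and join the other $N-1$ vertices of $X_1$ to all of $Y_1$. Join $x$ and $x'$ to disjoint sets of $N/2$ vertices in $Y_2$; one vertex $y_0\in Y_2$ remains. Join $X_2$ completely to $Y_2$ except for a perfect matching between $X_2$ and $Y_2\setminus\{y_0\}$. All degrees are $N$. Again $s=1$ and $a=d$, but all cross edges meet $x$ or $x'$, so no two edges avoiding these two vertices can be chosen. The plan must use $x$ and $x'$ themselves: the cycle can pass through $x$ from one cluster to the other. Note that $c(x)=c(x')=d/2$; the bound $c(v)\le d/2$ just guarantees that there are two such vertices.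

There is a second difficulty: vertices with very few edges in $G^*$ may be forced to sit in the wrong cluster or between the clusters, and this changes the balance $s$. So we need a method that can repair any small imbalance with edges or with vertices, whichever are available. To control dependence, we look first at cross edges between ordinary vertices.

### 7.3 Typical vertices and matchings

Call $v$ *typical* if $c(v)<\eta n$, otherwise *atypical*. There are at most $8\gamma n/\eta=8\eta^2n$ atypical vertices. *Direction 1* refers to the edges $(X_1,Y_2)$, *direction 2* to $(X_2,Y_1)$. Let $K_1$ (resp. $K_2$) be the set of atypical vertices in $X_1\cup Y_2$ (resp. $X_2\cup Y_1$), $k_i=|K_i|$, $a_1=a$, $a_2=b$. All cross edges at a vertex of $K_i$ have direction $i$. Let $a_i^\circ$ be the number of edges of direction $i$ with both ends typical. Then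
$$a_i\le k_i\frac d2+a_i^\circ,\qquad k_i\eta n\le2a_i.\tag{11}$$
Let $E_{tt}$ be the set of cross edges with both ends typical, and $\mathcal F=\sigma(U_e:e\in E_{tt})$.

Direction $i$ is *active* if $i=1$, or $i=2$ and ($b\ge0.9d$ or $s=0$). So for active $i$ we have $a_i\ge0.9d$ or $s=0$. An active direction is of *matching type* if $a_i^\circ\ge a_i/8$, otherwise of *vertex type*. In the first example above direction 1 is of matching type, in the second (with the partition shown) it would be of vertex type.

**Step 7.2 (selecting matchings).** For an active direction of matching type let $h_i=\lceil200a_i/d\rceil$ if $a_i\ge0.9d$, and $h_i=1$ otherwise. Go through the typical–typical edges of direction $i$ in a fixed order, skip those touching an already selected edge, examine the others, and select an examined edge if it is in $G(p_1)$, until $h_i$ edges are selected. If this succeeds, we get an $\mathcal F$-measurable matching $M_i$ with $|M_i|=h_i$. If not, or if direction $i$ is not active of matching type, put $M_i=\emptyset$.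

We claim that whp $|M_i|=h_i$ for active directions of matching type. If $a_i<0.9d$, then $h_i=1$, $s=0$, and the failure probability is at most $(1-p_1)^{a_i/8}\to0$, since $a_iL/n\to\infty$. If $a_i\ge0.9d$, then $h_i\le202a_i/d$. Each selected edge causes at most $2\eta n$ skips, in total at most $404\,\eta na_i/d\le830\,\eta a_i\le a_i/16$. So failure implies that among the first $\lceil a_i/16\rceil$ examined edges fewer than $h_i$ are in $G(p_1)$. Each examined edge is in $G(p_1)$ with probability $p_1$ independently of the past, so this has probability at most $\Pr(\mathrm{Bin}(\lceil a_i/16\rceil,p_1)<h_i)$. The mean is at least $0.05La_i/d\ge2h_i$ and tends to infinity, so this is $o(1)$ by Chebyshev.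

**Step 7.3 (cores, and the sets $D(v)$).** We define the vertices to which ordinary connections will be made. Let $V_M=V(M_1)\cup V(M_2)$. Always $|V_M|\le404(a_1+a_2)/d+4\le404\cdot4\gamma n^2/(0.49n)+4\le\eta^2n$. The *core* of cluster $i$, $X_i^\circ\cup Y_i^\circ$, consists of its typical vertices outside $V_M$. At most $9\eta^2n$ vertices are not in a core, so $|X_i^\circ|,|Y_i^\circ|\ge(\frac12-\eta)n$.

For typical $v$ in cluster $i$ let $D(v)$ be its set of $G$-neighbours in core $i$; then $|D(v)|\ge d-\eta n-9\eta^2n\ge d-2\eta n$. For atypical $v$ let $D(v)$ be its set of $G$-neighbours in both cores; then $|D(v)|\ge d-9\eta^2n$. An atypical vertex has at least $\eta n/2$ $G$-neighbours in each core (as $\eta n\le c(v)\le d/2$) and at least $0.49d$ in its own. The sets $D(v)$ are $\mathcal F$-measurable, and no edge $vu$ with $u\in D(v)$ is in $E_{tt}$: for typical $v$ it is not a cross edge, and for atypical $v$ it has an atypical end. So Section 4 applies.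

**Step 7.4 (allowed clusters and flexible vertices).** We now single out the atypical vertices which can later be placed freely. For atypical $v$ let $\ell_i(v)$ be its number of $G(p_1)$-neighbours in core $i$. Call $i$ *allowed* for $v$ if $\ell_i(v)\ge\zeta L$. Since $p_1\ge0.9L/(0.501n)$, (4) with $M=0.85\eta L$, resp. $M=0.44L$, gives conditionally on $\mathcal F$
$$\Pr(i\text{ not allowed for }v)\le n^{-\eta/2},\qquad\Pr(\text{own cluster not allowed for }v)\le n^{-0.4},\tag{12}$$
also when one edge at $v$ is disregarded. (The exponents are $-0.85\eta+0.3\eta$ and $-0.44+0.04$.) Call an atypical $v$ *flexible* if it is not SMALL, both clusters are allowed, and it has no SMALL $G(p_2)$-neighbour. Let $f_i$ be the number of flexible vertices in $K_i$.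

In the second example of 7.2, with the partition shown there, $x$ has $N/2$ neighbours in each cluster, so the expected number of its $G(p_1)$-neighbours in each cluster is $0.45L$. It is flexible unless something unlikely happens.

### 7.4 Four facts that hold whp

Edges at atypical vertices are never in $E_{tt}$.

**(B1)** Whp $k_i-f_i\le k_in^{-\eta/4}$.

*Proof.* For atypical $v$, the probability of not being flexible is at most $n^{-0.85}+2n^{-\eta/2}+dp_2n^{-0.85}\le3n^{-\eta/2}$. For the third term, let $z\in N_G(v)$: conditionally on $\mathcal F$, the status of $vz$ is independent of the SMALL event of $z$ with $vz$ disregarded. So $\mathbb E(k_i-f_i)\le3k_in^{-\eta/2}$; use Markov. $\square$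

**(B2)** Whp no atypical vertex for which its own cluster is not allowed has a SMALL $G(p_2)$-neighbour.

*Proof.* For an edge $vz$ of $G$ with $v$ atypical, conditionally on $\mathcal F$, the status of $vz$, the SMALL event of $z$ with $vz$ disregarded, and the event that the own cluster of $v$ is not allowed with $vz$ disregarded depend on disjoint edge sets. So the expected number of violating pairs is at most $2nd\cdot p_2n^{-0.85}n^{-0.4}=O(Ln^{-0.25})$. $\square$

**(B3)** Let $t_1^\circ$ be the number of typical SMALL vertices in $X_1\cup Y_2$ incident with a cross edge of $G(p_2)$, and $t_2^\circ$ likewise for $X_2\cup Y_1$. Whp $t_i^\circ\le a_in^{-1.8}$.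

*Proof.* Let $vz$ be a cross edge with $v$ typical. Either $vz\in E_{tt}$ and its status is $\mathcal F$-measurable, or $vz\notin E_{tt}$; in both cases $z\notin D(v)$. So $\Pr(vz\in G(p_2),\ v\text{ SMALL})\le p_2n^{-0.85}$, and $\mathbb E\,t_i^\circ\le2a_ip_2n^{-0.85}\le10a_iLn^{-1.85}$; use Markov. $\square$

**(B4)** Let $M_i'\subset M_i$ consist of the edges with no end in $\mathrm{SMALL}\cup N_2^*(\mathrm{SMALL})$, and $m_i=|M_i'|$. Whp $m_i\ge|M_i|(1-n^{-1/2})$.

*Proof.* By (A0), the $\mathcal F$-measurable event that $E_{tt}\cap G(p_2)$ has maximum degree at most $20L$ holds whp. On it, let $u\in V(M_i)$. The neighbours $z$ of $u$ with $uz\in E_{tt}\cap G(p_2)$ number at most $20L$, and each is SMALL with conditional probability at most $n^{-0.85}$. A neighbour $z$ with $uz\notin E_{tt}$ satisfies $uz\in G(p_2)$ and $z$ is SMALL with conditional probability at most $p_2n^{-0.85}$ (disregard $uz$ at $z$). So $\Pr(u\in\mathrm{SMALL}\cup N_2^*(\mathrm{SMALL})\mid\mathcal F)\le(1+20L+dp_2)n^{-0.85}$, hence $\mathbb E(|M_i|-m_i\mid\mathcal F)\le2|M_i|(1+22L)n^{-0.85}$; use Markov. $\square$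

Consequently, in an active direction of matching type: if $a_i\ge0.9d$ then $m_i\ge100a_i/d$; if $h_i=1$ then $m_i=1$. In all cases $m_i\ge1$.

## 8. Balancing the clusters

From now on we assume that all whp events above hold. What follows is deterministic.

### 8.1 Assigning vertices to clusters

**Step 8.1 (the assignment).** Each vertex is put into a cluster in which $G^*$ gives it enough neighbours. Typical non-SMALL vertices are assigned to their own cluster. A non-SMALL non-flexible atypical vertex is assigned to its own cluster if that is allowed, otherwise to the other, which is then allowed as $\ell_1+\ell_2\ge\delta L\ge2\zeta L$. Flexible vertices are provisionally in their own cluster.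

A SMALL vertex $v$ has at least two neighbours in $G^*$. They are non-SMALL by (A1), and non-flexible by the definition of flexible, hence already assigned. If two of them are assigned to the own cluster of $v$, choose two such and assign $v$ there. Else, if two are assigned to the other cluster, choose those and assign $v$ there. Otherwise $v$ has exactly one neighbour in each cluster; choose both, and call $v$ *mixed*.

**Step 8.2 (few vertices are disturbed).** A non-flexible vertex is *disturbed* if it is not assigned to its own cluster (mixed vertices included). Let $t_1,t_2$ be the numbers of disturbed vertices in $X_1\cup Y_2$ and $X_2\cup Y_1$. A typical SMALL $v$ without cross $G(p_2)$-edges is not disturbed: all its $G^*$-neighbours lie in its own cluster and are assigned there, the typical ones trivially, and the atypical ones by (B2), as they have the SMALL neighbour $v$ and are not flexible. So every disturbed vertex is atypical non-flexible or counted in $t_i^\circ$. By (B1), (B3), (11) and $d\le n$,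
$$t_i\le k_in^{-\eta/4}+a_in^{-1.8}\le\frac{a_i}d\Big(\frac2\eta n^{-\eta/4}+n^{-0.8}\Big)\le\frac{a_i}d\,n^{-\eta/5},\tag{13}$$
and $t_i=0$ if the right side is less than $1$.

**Step 8.3 (a quantity that measures imbalance).** At any stage let $\hat X_i,\hat Y_i$ be the sets of vertices of $X$, $Y$ assigned to cluster $i$, and $m_X,m_Y$ the numbers of mixed vertices in $X$, $Y$. Put
$$\Psi=2(|\hat X_1|-|\hat Y_1|)-(m_Y-m_X).$$
It is a sum of contributions: $x\in X$ contributes $2,1,0$ and $y\in Y$ contributes $-2,-1,0$ when in cluster 1, mixed, in cluster 2, respectively. With everything in its own cluster, $\Psi=2s$. Making a vertex of $X_1\cup Y_2$ mixed (resp. moving it to the other cluster) lowers $\Psi$ by $1$ (resp. $2$); for $X_2\cup Y_1$ it raises $\Psi$ by the same amount. So after the assignment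
$$\Psi=\Delta:=2s-g_1+g_2,\qquad t_i\le g_i\le2t_i.\tag{14}$$

In the second example of 7.2, with the partition shown and no vertex disturbed, $\Delta=2s=2$. Making $x$ and $x'$ mixed brings $\Psi$ to $0$. In the first example, two matching edges will play the same role without changing $\Psi$.

### 8.2 Supplying the imbalance

**Definition (supply).** To *supply* $l\ge1$ in direction $i$ means: choose $\alpha_i\le m_i$ edges of $M_i'$, and distinct flexible vertices of $K_i$, of which $\varphi_i\le3$ are to be made mixed and $\varphi_i'$ are to be moved to the other cluster, with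
$$\alpha_i+\varphi_i+2\varphi_i'=l,\qquad\alpha_i+\varphi_i\ge\min(l,2).$$
Supplying $l=0$ means choosing nothing.

This is possible if $m_i\ge l$ (take $\alpha_i=l$); or if $l=1$ and $f_i\ge1$; or if $l\ge2$ and $f_i\ge\lceil(l+2)/2\rceil$: take two mixed if $l$ is even, three mixed if $l$ is odd, and move $(l-2)/2$, resp. $(l-3)/2$, further ones. For example, $l=5$ uses three mixed vertices and one moved vertex.

**Lemma 9.** One can supply $l_1\ge0$ in direction 1 and $l_2\ge0$ in direction 2 with $l_1-l_2=\Delta$ and $\alpha_1+\varphi_1+\alpha_2+\varphi_2\ge2$.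

*Proof.* Write $\beta_i=a_i/d$; $a_i>0$ in active directions. In an active direction of vertex type, (11) with $a_i^\circ<a_i/8$ gives $k_i\ge1.75\beta_i>0$, and by (B1) $f_i\ge k_i(1-n^{-\eta/4})>0$, hence $f_i\ge1$. There are three cases.

**Case 1: $\Delta\ge2$.** Take $l_1=\Delta$, $l_2=0$. Either $s\ge1$, and then $\beta_1\ge1$; or $s=0$, then $g_2\ge2$, so $t_2\ge1$, $a=b$, and $\beta_1=\beta_2\ge n^{\eta/5}$ by (13). So $\beta_1\ge1$. Also $s\le\beta_1$ and $t_2\le\beta_2n^{-\eta/5}\le\beta_1n^{-\eta/5}$, so $\Delta\le2s+2t_2\le4\beta_1$. If direction 1 is of matching type, $m_1\ge100\beta_1\ge\Delta$. Let it be of vertex type. As $\Delta\le2s+2t_2$, it suffices that $f_1\ge s+t_2+1$.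

If $\beta_1<n^{\eta/6}$, then $t_2=0$ by (13), so $s\ge1$ because $\Delta\ge2$. Moreover $k_1-f_1\le k_1n^{-\eta/4}\le\frac2\eta\beta_1n^{-\eta/4}\le\frac2\eta n^{\eta/6-\eta/4}<1$, so $f_1=k_1\ge\lceil1.75\beta_1\rceil\ge\lceil1.75s\rceil\ge s+1$. If $\beta_1\ge n^{\eta/6}$, then $f_1\ge1.7\beta_1\ge\beta_1+\beta_1n^{-\eta/5}+1\ge s+t_2+1$.

**Case 2: $\Delta\le1$, $s=0$, $t_1=t_2=0$.** Then $\Delta=0$; take $l_1=l_2=1$. Both directions are active, and in each $m_i\ge1$ or $f_i\ge1$.

**Case 3: $\Delta\le1$ otherwise.** Take $l_1=2$, $l_2=2-\Delta\ge1$. If $t_1\ge1$, then $\beta_1\ge n^{\eta/5}$ by (13), and $2s-2t_1\le\Delta\le1$ gives $s\le t_1$. So $b=a-ds\ge a-dt_1\ge a(1-n^{-\eta/5})\ge a/2$. If $t_1=0$, then $\Delta=2s+g_2\le1$ forces $s=0$, and $t_2\ge1$ as we are not in Case 2; so $a=b$ and $\beta_1=\beta_2\ge n^{\eta/5}$. In both situations $\beta_1,\beta_2\ge\frac12n^{\eta/5}$, direction 2 is active, $\beta_1\le2\beta_2$, and $l_2\le2+g_1\le2+2t_1\le2+4\beta_2n^{-\eta/5}\le\beta_2/2$; also $l_1=2\le\beta_1/2$. In a direction of matching type, $m_i\ge100\beta_i\ge l_i$. In one of vertex type, $f_i\ge1.7\beta_i\ge\lceil(l_i+2)/2\rceil$.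 So both supplies are possible. $\square$

### 8.3 Connectors

Fix a supply as in Lemma 9; move the chosen flexible vertices, and make the (at most $6$) chosen ones mixed. Nothing chosen at SMALL vertices is affected, since neighbours of SMALL vertices are not flexible.

**Step 8.4 (neighbours for mixed flexible vertices).** For each mixed flexible $v$ choose one $G(p_1)$-neighbour in each core, all chosen vertices being distinct and outside $N_2^*(\mathrm{SMALL})$. This is possible: $v$ has at least $\zeta L$ such neighbours in each core, at most one of them in $N_2^*(\mathrm{SMALL})$, by the consequences of (A1). The chosen vertices are not SMALL since $v$ is flexible, so they are assigned to their own cluster.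

**Definition (connectors).** The *connectors* are the chosen edges of $M_1',M_2'$ and the paths $u\,v\,u'$ for mixed $v$ with its two chosen neighbours $u,u'$.

Each connector has one end assigned to each cluster; for matching edges this holds because their ends are typical and non-SMALL. All ends are distinct. Indeed ends of matching edges are in $V_M$ and outside $N_2^*(\mathrm{SMALL})$, and $M_1,M_2$ are matchings on disjoint vertex sets. Chosen neighbours of SMALL vertices are in $N_2^*(\mathrm{SMALL})$, and the neighbourhoods of SMALL vertices are disjoint. Flexible mixed vertices use distinct core vertices, hence not in $V_M$, outside $N_2^*(\mathrm{SMALL})$.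

**Step 8.5 (the final balance).** We check that connector ends match the sizes of the clusters. The final value of $\Psi$ is $\Delta-(l_1-\alpha_1)+(l_2-\alpha_2)=\alpha_1-\alpha_2$, i.e.
$$2(|\hat X_1|-|\hat Y_1|)=(\alpha_1+m_Y)-(\alpha_2+m_X).\tag{15}$$
The brackets count the connector ends in $\hat X_1$ and in $\hat Y_1$: a matching edge of direction 1 has its cluster-1 end in $X$, one of direction 2 in $Y$, and a mixed vertex of $Y$ (resp. $X$) has its neighbours in $X$ (resp. $Y$). As $|\hat X_1|+|\hat X_2|+m_X=n=|\hat Y_1|+|\hat Y_2|+m_Y$, also
$$2(|\hat X_2|-|\hat Y_2|)=(\alpha_2+m_Y)-(\alpha_1+m_X),\tag{16}$$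
the brackets counting connector ends in $\hat X_2$ and $\hat Y_2$. By (15), the number $\alpha_1+\alpha_2+m_X+m_Y$ of connectors is even, say $2r$. By Lemma 9, $r\ge1$, and $2r\le|V_M|/2+n^{0.2}+6\le\eta^2n$.

## 9. Virtual connections and the Hamilton cycle

The remaining task is to cover each cluster by paths whose ends are the connector ends, in such a way that everything closes up to a single cycle. We prescribe the pairing of the ends by adding artificial vertices.

**Definition (auxiliary graph).** For $R\subset G$, $V'\subset V(G)$ and a set $\mathcal P$ of disjoint pairs in $V'$, let $H(R,V',\mathcal P)$ be $R[V']$ plus, for each pair in $\mathcal P$: if it lies in one part, a new vertex on the other side adjacent to exactly the two vertices; if it is $\{x,y\}$ with $x\in X$, $y\in Y$, a new path $x\,z\,z'\,y$ with $z$ on the $Y$-side and $z'$ on the $X$-side.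

The new (*virtual*) vertices have degree $2$, so a Hamilton cycle of $H$ traverses each of these *virtual connections*. For example, if $R[V']$ is a path $x_1y_1x_2$ and $\mathcal P=\{\{x_1,x_2\}\}$, then $H$ is a $4$-cycle $x_1y_1x_2z$; deleting the virtual vertex $z$ gives back a path covering $V'$ with ends $x_1,x_2$.

Let $V_i'=\hat X_i\cup\hat Y_i$ and let $\mathcal P$ be any pairing of the $2r$ connector ends in cluster $i$. Then $H(R,V'_i,\mathcal P)$ has equal parts: the number of pairs inside $X$ minus the number of pairs inside $Y$ is half of (ends in $\hat X_i$ minus ends in $\hat Y_i$), which is $|\hat X_i|-|\hat Y_i|$ by (15) and (16). The parts have size at most $(\frac12+10\gamma)n+8\eta^2n+n^{0.2}+\eta^2n\le(\frac12+\eta)n$.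

### 9.1 Expansion of the auxiliary graphs

Let $R_0$ consist of $G(p_0)$, of $\lceil\zeta L\rceil$ edges of $G(p_1)$ from every non-SMALL vertex assigned to cluster $i$ to core $i$ ($i=1,2$), of the chosen edges at SMALL vertices, and of the connectors. Such edges exist: a typical non-SMALL vertex has at least $\delta L$ $G(p_1)$-neighbours in its own core, and atypical non-SMALL vertices that are assigned to a cluster are assigned to an allowed one. So $R_0\subset G^*$, and whp $e(R_0)\le(2\varepsilon+2\zeta)nL+O(n)\le\frac12\varepsilon_*nL$.

**Lemma 10.** Whp, for every $R$ with $R_0\subset R\subset G(p_2)$, each $i$ and each pairing $\mathcal P$ as above, $H=H(R,V_i',\mathcal P)$ is connected, has a perfect matching, and $|N_H(U)|\ge2|U|$ for all $U$ inside one part with $1\le|U|\le0.24n$.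

*Proof.*

**Step 9.1 (vertices of low degree in $H$).** We first reserve neighbours for the exceptional vertices. Let $Z$ be the set of virtual vertices and of SMALL vertices in $V_i'$; $|Z|\le2r+n^{0.2}\le2\eta^2n$. For virtual $z$ let $N_2(z)$ be its two $H$-neighbours; for SMALL $z\in V_i'$ let $N_2(z)$ be its two chosen neighbours, which lie in $V_i'$. For distinct $z,z'\in Z$ on the same side these sets are disjoint: connector ends are distinct, virtual neighbours of different virtual vertices are different, neighbourhoods of SMALL vertices are disjoint, and no connector end is a chosen neighbour of a non-mixed SMALL vertex.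

**Step 9.2 (ordinary vertices have many free neighbours).** Let $v\in V_i'\setminus Z$. It is non-SMALL and has at least $\zeta L$ $R_0$-neighbours in core $i$. At most one of them is SMALL. Those in $\bigcup N_2(z)$, $z\in Z$ on the side of $v$, are of two kinds. Either they are in $N_2^*(\text{SMALL on the side of }v)$: at most one, and this covers chosen neighbours of SMALL vertices in $Z$ and ends of connectors through SMALL mixed vertices. Or they are among the at most $12$ core vertices chosen for flexible mixed vertices. (Ends of matching edges are not core vertices.) So at least $\zeta L-14$ of these neighbours are in core $i$, non-SMALL, hence in $V_i'$, and outside $N_2(z)$ for all $z\in Z$ on the side of $v$.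

**Step 9.3 (expansion).** Let $U=U_z\cup U_b$ with $U_z=U\cap Z$. It suffices to find $2|U_b|$ neighbours of $U_b$ outside $N_2(Z)$, meaning the union of $N_2(z)$ over $z\in Z$ on the side of $U$, because $U_z$ contributes $2|U_z|$ neighbours inside it; or to find $2|U|$ neighbours altogether. If $U_b=\emptyset$, there is nothing to do.

If $1\le|U_b|\le n/L$, let $W$ be the set of neighbours from Step 9.2. As $e_{G(p_2)}(U_b,W)\ge(\zeta L-14)|U_b|>\frac\zeta2|U_b|L$, (A2) with $\theta=\zeta/2$ gives $|W|>|U_b|L^{1/4}\ge2|U_b|$.

If $n/L\le|U_b|\le\eta n/16$: every $v\in V_i'\setminus Z$ is typical in cluster $i$ or atypical, so it has at least $\eta n/2$ $G$-neighbours in core $i$. We apply (A3) with $c_0=\eta/2$, conditionally on $\mathcal F$, for each $i$, to the vertices typical in cluster $i$ or atypical, with $D'(v)=N_G(v)\cap\text{core }i$. It gives at least $3|U_b|$ neighbours in core $i$. At most $n^{0.2}+2n^{0.2}+12$ of them are SMALL or in $N_2(Z)$, so at least $2|U_b|$ remain.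

If $|U_b|\ge\eta n/16$, then $U_b$ contains a set $A$ of at least $\eta n/16-8\eta^2n\ge\eta n/20$ typical vertices of cluster $i$, on the $X$-side say. Each is non-adjacent in $G$ to at most $(d+10\gamma n)-(d-2\eta n)\le3\eta n$ vertices of $Y_i^\circ$. If $W\subset Y_i^\circ$ and $|W|\ge4\eta n$, then $e_G(A,W)\ge\eta^2n^2/20$. So by (A4) with $\mu=\eta^2/20$, $A$ has $G(p_0)$-neighbours in all but at most $4\eta n$ of $Y_i^\circ$, whose non-SMALL vertices lie in $V_i'$, and
$$|N_H(U)|\ge(\tfrac12-\eta)n-4\eta n-n^{0.2}\ge(\tfrac12-6\eta)n\ge0.48n.\tag{17}$$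
This holds whenever $|U_b|\ge\eta n/16$; if also $|U|\le0.24n$, it gives $|N_H(U)|\ge2|U|$.

**Step 9.4 (perfect matching and connectivity).** The parts of $H$ have size at most $(\frac12+\eta)n$. If there is no perfect matching, then, as in Step 6.2, there is $U$ in one part with $|N_H(U)|<|U|\le0.26n$. By expansion $|U|>0.24n$, so $|U_b|>0.23n$, and (17) gives $|N_H(U)|\ge0.48n$, a contradiction. If $H$ is disconnected, some component has sides of equal size at most $0.26n$, so $|N_H(A)|\le|A|$ for a side $A$; then $|A|>0.24n$ by expansion, and (17) gives the same contradiction. $\square$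

### 9.2 Improving edges

**Lemma 11.** Whp, for all $R\subset G(p_2)$ with $e(R)\le\varepsilon_*nL$, all $V'\subset V(G)$, and all sets $\mathcal P$ of disjoint pairs in $V'$ with $|\mathcal P|\le\eta^2n$ such that $H(R,V',\mathcal P)$ has equal parts and a perfect matching: if at least $0.05n^2$ edges $e\in E(G[V'])\setminus R$ are *improving*, i.e. $H(R+e,V',\mathcal P)$ is Hamiltonian or has a good path longer than the longest good path of $H(R,V',\mathcal P)$, then one of them is in $G(p_1)$.

*Proof.* The set of improving edges is determined by $(R,V',\mathcal P)$ and disjoint from $R$. The probability that $G(p_1)$ misses it is at most $(1-p_1)^{0.05n^2}\le e^{-0.085nL}$, since $p_1\ge0.9L/(0.501n)\ge1.7L/n$, and this is independent of $\{R\subset G(p_2)\}$. The number of choices for $(V',\mathcal P)$ is at most $4^n\cdot n(2n)^{2\eta^2n}=e^{(2\eta^2+o(1))nL}$. By (6) and $10^{-3}\log(2000e)\le0.01$, the total failure probability is at most $e^{(0.01+2\eta^2+o(1)-0.085)nL}\to0$. $\square$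

Unlike in Section 6, here one random edge suffices at each stage, because the clusters are nearly complete.

**Step 9.5 (a Hamilton cycle in an auxiliary graph).** Let $R_0\subset R\subset G^*$, $e(R)\le\varepsilon_*nL$, let $\mathcal P$ be a pairing of the connector ends in cluster $i$, and suppose $H=H(R,V_i',\mathcal P)$ is not Hamiltonian. We find many improving edges. Let $P$ be a longest good path of $H$. By Lemma 10 and Lemma 4(b) with $k=\lfloor0.24n\rfloor$, there are more than $0.24n$ $Y$-side ends $y$ of paths on $V(P)$ whose other end is the $X$-side end of $P$, and for each of these $y$ more than $0.24n$ $X$-side ends $x$ of paths on $V(P)$ starting at $y$. At most $10\eta^2n$ of these $y$ (and, for each $y$, of these $x$) are virtual, SMALL or atypical. So there remain at least $0.23n$ typical $y\in Y_i$, each with at least $0.23n$ typical $x\in X_i$. A typical $y\in Y_i$ is non-adjacent in $G$ to at most $(d+10\gamma n)-(d-\eta n)\le2\eta n$ vertices of $X_i$. Hence there are at least $0.23n(0.23-2\eta)n\ge0.05n^2$ edges $xy\in G[V_i']$, each closing a cycle on $V(P)$ together with a path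 of $H$.

By Lemma 4(a) with $H'=H$, none of them is in $R$, since $H$ is not Hamiltonian and $P$ is longest. By Lemma 4(a) with $H'=H(R+xy,V_i',\mathcal P)$, all are improving. By Lemma 11 one of them is in $G(p_1)\subset G^*$; add it to $R$. Each addition makes $H$ Hamiltonian or lengthens its longest good path, so after at most $n$ additions $H$ becomes Hamiltonian.

**Step 9.6 (gluing the two clusters).** We must make sure that one cycle results, so the pairing in cluster 1 is chosen after cluster 2 has been finished. First apply Step 9.5 to cluster 2 with an arbitrary pairing of its connector ends. Deleting the virtual connections from the Hamilton cycle leaves $r$ disjoint paths in $G^*$ covering $\hat X_2\cup\hat Y_2$, whose $2r$ ends are exactly the connector ends in cluster 2: each connector end lies in exactly one pair, so it has exactly one non-virtual cycle edge. Each connector has exactly one end in cluster 2. So this defines a fixed-point-free pairing $\pi$ of the connectors $C_1,\dots,C_{2r}$, where $C_j$ and $C_{\pi(j)}$ are joined by one of these paths.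

With the current $R$, apply Step 9.5 to cluster 1 with $\mathcal P=\{\{u_j,u_{\pi(j)}\}\}$, where $u_j$ is the end of $C_j$ in cluster 1. In total at most $2n$ edges are added, so $e(R)\le\varepsilon_*nL$ throughout. In the resulting Hamilton cycle of $H(R,V_1',\mathcal P)$, replace the virtual connection between $u_j$ and $u_{\pi(j)}$ by $C_j$, the cluster-2 path joining $C_j$ to $C_{\pi(j)}$, and $C_{\pi(j)}$. The vertices assigned to the clusters together with the mixed vertices, which are the inner vertices of connectors, form $V(G)$. So this is a Hamilton cycle of $G^*=G_{\tau_2}$, and whp $\tau_{\mathcal H}\le\tau_2$.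

This proves the extremal case. With Section 6 it gives sufficiency in Theorem 2, and with Proposition 3 all of Theorem 2; Theorem 1 follows by Step 2.1. $\blacksquare$
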